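# Residue classes suffice for two colors: the equation $ax+by=p(z)$

## 1. Colorings by residues, and three small equations

Let $a,b$ be positive integers and let $p\in\mathbb Z[z]$ be nonconstant with positive leading coefficient. We study

$$ax+by=p(z),\qquad x,y,z\in\mathbb Z^+ .\tag{1}$$

Once $\mathbb Z^+$ is colored, a solution is *monochromatic* if $x,y,z$ have the same color. The values $x,y,z$ need not be distinct.

**Definition.** Equation (1) is *$k$-Ramsey* if every $k$-coloring of $\mathbb Z^+$ has infinitely many monochromatic solutions. A coloring is *periodic* if for some $m\ge1$ the color of $n$ depends only on $n$ modulo $m$.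

So (1) fails to be 2-Ramsey exactly when some 2-coloring has only finitely many monochromatic solutions. Must there then be a *periodic* 2-coloring with only finitely many?

The first guess is yes. The colorings that one writes down by hand use residues: if $\mathbb Z/m=A\cup A'$ is a partition with

$$(aA+bA)\cap p(A)=\emptyset,\qquad (aA'+bA')\cap p(A')=\emptyset\quad\text{in }\mathbb Z/m,\tag{2}$$

then coloring $n$ by the part that contains $n$ modulo $m$ gives a periodic coloring with no monochromatic solution. (A part may be empty. If one part is empty, the other may be split in any way, because (2) passes to subsets.) In the paper of Zsolt Baja, Dániel Dobák, Benedek Kovács, Péter Pál Pach and Donát Pigler, "Towards characterizing the 2-Ramsey equations of the form $ax+by=p(z)$", arXiv:2209.09334 (2022), from which the question comes, such a coloring exists in all known cases where (1) has been shown not to be 2-Ramsey. We ask for "finitely many" rather than "no" monochromatic solutions because a constant solution $x=y=z=t$, with $(a+b)t=p(t)$, is monochromatic under every coloring.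

Here are three tests.

*The equation $x+y=2z+1$.* Color by parity. If $x,y$ have the same parity then $x+y$ is even, while $2z+1$ is odd. There is no monochromatic solution, and $m=2$ works in (2).

*The equation $x+y=z$.* No $m$ works in (2), since the residue $0$ lies in one part and $0+0=0$. The equation is indeed 2-Ramsey. Suppose $\{1,\dots,5\}$ were 2-colored without a monochromatic solution, with $1$ red. Then $2$ is blue ($1+1=2$), $4$ is red ($2+2=4$), $3$ is blue ($1+3=4$). Now $1+4=5$ makes $5$ blue and $2+3=5$ makes $5$ red, a contradiction. Given a coloring of $\mathbb Z^+$ and any $t\ge1$, apply this to the coloring that gives $n$ the color of $tn$. It yields a monochromatic solution with all entries in $\{t,\dots,5t\}$, and letting $t\to\infty$ gives infinitely many.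

*The equation $x+y=z^2$.* Again the residue $0$ satisfies $0+0=0^2$ for every $m$, so (2) never holds. If the guess is right, this equation must be 2-Ramsey. But now there is a competitor to residues, namely size.

## 2. Coloring by size: three colors against two

If $\deg p\ge2$ then $\max(x,y)$ is much larger than $z$ in any large solution. One can try to exploit this without looking at residues.

**Proposition 2.** Let $d=\deg p\ge2$.

(a) Some 3-coloring of $\mathbb Z^+$ has only finitely many monochromatic solutions of (1).

(b) A periodic coloring with some finite number of colors and only finitely many monochromatic solutions exists if and only if $p(t)\equiv(a+b)t\pmod m$ is unsolvable for some $m$.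

Hence for every $k\ge3$ the guess for $k$ colors is false: $x+y=z^2$ is not $k$-Ramsey by (a) (use only three of the $k$ colors), but no periodic coloring works by (b), because $t=0$ solves $t^2\equiv2t$ modulo every $m$.

*Proof.* Let $c$ be the leading coefficient and $g_0=\gcd(a,b)$.

(a) Let $\lambda=d^{2/3}$, so $1<\lambda<d<\lambda^2$, and let $N_i=2^{\lambda^i}$ for $i\ge0$. Then $N_i^{\lambda}=N_{i+1}$. Give $n\in[N_i,N_{i+1})$ the color $i\bmod3$, and give $1$ any color. Let $ax+by=p(z)$ with $z\in[N_i,N_{i+1})$ large, and let $w=\max(x,y)$. From $(a+b)w\ge p(z)\ge\frac c2z^d$ and $w\le p(z)\le2cz^d$ we get, for $i$ large,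
$$w\ge\tfrac{c}{2(a+b)}N_i^d\ge N_i^{\lambda}=N_{i+1},\qquad w<2cN_{i+1}^d\le N_{i+1}^{\lambda^2}=N_{i+3}.$$
So $w$ has color $i+1$ or $i+2$ modulo $3$, and $z$ has color $i$ modulo $3$. Monochromatic solutions therefore have bounded $z$, and each $z$ admits only finitely many $x,y$.

(b) If the congruence is unsolvable modulo $m$, color each $n$ by its residue modulo $m$. A monochromatic solution would have $x\equiv y\equiv z\equiv t$ and $(a+b)t\equiv p(t)\pmod m$, which is impossible. Conversely, suppose the congruence is solvable for every modulus and let a coloring have period $m$. Choose $t\ge1$ with $p(t)\equiv(a+b)t\pmod{g_0m}$. For large $z\equiv t\pmod{g_0m}$ the number $(p(z)-(a+b)t)/m$ is a large multiple of $g_0$, so it equals $ax'+by'$ with integers $x',y'\ge0$. Then $(t+mx',\,t+my',\,z)$ is a solution with all entries $\equiv t\pmod m$, hence monochromatic. There are infinitely many such $z$. $\blacksquare$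

With two colors the same device breaks at the block boundaries. Take $x+y=z^2$ and blocks $[N_i,N_{i+1})$ colored alternately, with integers $N_{i+1}\ge3N_i$. Suppose there are finitely many monochromatic solutions, and let $N=N_i$ be large with, say, $N-1$ red and $N$ blue. From $(N-1)+(N-1)(N-2)=(N-1)^2$ the number $(N-1)(N-2)$ is blue. From $N+N(N-1)=N^2$ the number $N(N-1)$ is red. So some block starts in $\bigl((N-1)(N-2),\,N(N-1)\bigr]$. Also $\lfloor (N-1)^2/2\rfloor,\lceil (N-1)^2/2\rceil$ are not both red, and $\lfloor N^2/2\rfloor,\lceil N^2/2\rceil$ are not both blue. So both colors occur between $\lfloor(N-1)^2/2\rfloor$ and $\lceil N^2/2\rceil$, and a block starts there too. Two block starts with ratio below $3$ contradict $N_{i+1}\ge3N_i$. If $N-1$ is blue and $N$ is red, exchange the colors.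

So the guess survives, but a proof must use that there are only two colors. The comparison of $z=N-1$ with $z=N$, two values of different colors next to each other, will return as the main tool in Section 5.

**Theorem 1.** For positive integers $a,b$ and nonconstant $p\in\mathbb Z[z]$ with positive leading coefficient, the following are equivalent:

(i) $ax+by=p(z)$ is not 2-Ramsey;

(ii) some periodic 2-coloring of $\mathbb Z^+$ has only finitely many monochromatic solutions;

(iii) some periodic 2-coloring of $\mathbb Z^+$ has no monochromatic solution;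

(iv) for some $m$ there is a partition $\mathbb Z/m=A\cup A'$ with property (2);

(v) some 2-coloring of $\mathbb Z^+$ has no monochromatic solution.

In particular the answer to the question is yes, in every degree including $1$. The implications (iv)⇒(iii)⇒(ii)⇒(i) and (iii)⇒(v)⇒(i) are immediate. What has to be proved is that (i) implies (iii) and (iv).

## 3. Profinite integers, lifting, and walks with small steps

We want to speak about all moduli at once.

**Definition.** $\hat{\mathbb Z}=\varprojlim\mathbb Z/m$ is the ring of compatible systems of residues, one for each modulus $m$. By the Chinese remainder theorem $\hat{\mathbb Z}=\prod_q\mathbb Z_q$, the product over all primes $q$ of the $q$-adic integers.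

We use the following facts. $\hat{\mathbb Z}$ is compact and torsion-free, $\mathbb Z^+$ is dense in it, polynomials with integer coefficients are continuous on it, and $k\hat{\mathbb Z}\cap\mathbb Z=k\mathbb Z$ for $k\ge1$. We write $u\equiv v\pmod m$ for $u-v\in m\hat{\mathbb Z}$; the cosets of $m\hat{\mathbb Z}$ are clopen and correspond to the residues modulo $m$. For example $n!\to0$ in $\hat{\mathbb Z}$, and $\sum_{n\ge1}n!$ converges, since modulo $m$ only the terms with $n<m$ matter. Expressions with rational coefficients are computed in $\hat{\mathbb Z}\otimes\mathbb Q\supset\hat{\mathbb Z}$. The set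
$$T=\{(z,x,y)\in\hat{\mathbb Z}^3:\ ax+by=p(z)\}$$
is closed, hence compact. Note that $z$ comes first.

**Lemma 3 (lifting).** Let $(\alpha,\beta)\in\{(a,b),(b,a)\}$, let $\alpha x+\beta y=p(z)$ in $\hat{\mathbb Z}$, and let $n_x\equiv x$, $n_z\equiv z\pmod{\beta m}$ be positive integers with $p(n_z)>\alpha n_x$. Then $n_y=(p(n_z)-\alpha n_x)/\beta$ is a positive integer and $n_y\equiv y\pmod m$.

*Proof.* $p(n_z)-\alpha n_x\equiv p(z)-\alpha x=\beta y\pmod{\beta m}$. So the left side is an integer in $\beta\hat{\mathbb Z}$, hence in $\beta\mathbb Z$, and dividing by $\beta$ (there is no torsion) gives $n_y\equiv y\pmod m$. $\blacksquare$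

**Lemma 4.** A subsemigroup of $(\mathbb Z,+)$ that contains a positive and a negative element is a group.

*Proof.* If $s>0>-t$ lie in it, then so do $0=t\cdot s+s\cdot(-t)$ and $-s=(t-1)s+s(-t)$. Here $s$ can be any positive element, so negatives of positive elements lie in it. Negative elements are treated in the same way. $\blacksquare$

**Lemma 5 (ordering).** Let $n,n'\in[1,Y/4]$ be integers and let $n'-n$ be a sum of finitely many integers, each of absolute value at most $Y/4$. The summands can be ordered so that all partial values, starting from $n$, lie in $[1,Y]$.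

*Proof.* Note $Y\ge4$. Let $w$ be the current value. If $w\le Y/2$ and a positive summand remains, add one; the result is at most $3Y/4$. If $w\le Y/2$ and no positive summand remains, add all the others; the values decrease weakly to $n'\ge1$. If $w>Y/2$, a negative summand remains, since otherwise $w\le n'\le Y/4$; add one, and the result exceeds $Y/4\ge1$. $\blacksquare$

**Standing notation.** $d=\deg p$, $c>0$ is the leading coefficient, $g_0=\gcd(a,b)$. The colors are $\mathrm R$ (red) and $\mathrm B$ (blue), and $\bar\gamma$ is the color other than $\gamma$. We assume (i) and *fix a 2-coloring of $\mathbb Z^+$ with only finitely many monochromatic solutions*. Fix $Z_0$ such that no monochromatic solution has $z\ge Z_0$, and $p$ is positive and increasing on $[Z_0,\infty)$.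

## 4. Red, blue and mixed points of $\hat{\mathbb Z}$

A sensible first attempt goes as follows. Fix $m$ and give each residue class modulo $m$ a color that occurs in it infinitely often. If $ax+by\equiv p(z)$ were a red solution in residues, we would like to lift it to infinitely many red solutions in integers. Lemma 3 shows exactly how far this goes: we may choose red integers $n_x,n_z$ in the classes of $x$ and $z$, but the third integer $n_y$ is then *determined*. It lies in the class of $y$, and its color is not under our control unless that class is eventually all red. So the attempt stops at classes that contain both colors however far one refines the modulus. For the three-coloring in the proof of Proposition 2(a), every residue class contains all three colors infinitely often, since the blocks become longer than any modulus. There the rule allows us to give every class one and the same color, and yet for $x+y=z^2$ no periodic coloring works. So the difficulty is real. We now isolate it.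

**Definition.** For a color $\gamma$, let $F_\gamma$ be the set of $u\in\hat{\mathbb Z}$ such that for some $m$ all sufficiently large integers $n\equiv u\pmod m$ have color $\gamma$. The points of $\Omega=\hat{\mathbb Z}\setminus(F_{\mathrm R}\cup F_{\mathrm B})$ are called *mixed*.

The sets $F_{\mathrm R},F_{\mathrm B}$ are open, because membership with modulus $m$ depends only on $u$ modulo $m$. They are disjoint: a point in both would have a class, modulo a common multiple of two moduli, whose large integers have both colors. So $\Omega$ is closed. Moreover,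
$$u\notin F_{\bar\gamma}\ \Longrightarrow\ \text{for every }m\text{ there are infinitely many }n\equiv u\ (\mathrm{mod}\ m)\text{ of color }\gamma.\tag{3}$$

As an example of these sets for a coloring (no equation involved), let odd numbers be red, and let an even number be red if it lies in $[2^{2i},2^{2i+1})$ for some $i$ and blue otherwise. Then $F_{\mathrm R}=1+2\hat{\mathbb Z}$, $F_{\mathrm B}=\emptyset$, $\Omega=2\hat{\mathbb Z}$: every class that contains even numbers meets all long blocks in even numbers, so it contains both colors infinitely often. Mixed points can occur in our situation: $2x+2y=2z+1$ has no solution, so any coloring is allowed for it, for instance one with $\Omega=\hat{\mathbb Z}$.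

The next lemma is what remains true of the first attempt.

**Lemma 6.** Let $(z,x,y)\in T$ and suppose none of $z,x,y$ lies in $F_{\bar\gamma}$. Then $x,y\in\Omega$.

*Proof.* Suppose $x\in F_\gamma$, witnessed by the modulus $m$. By (3), fix $n_y\equiv y\pmod{am}$ of color $\gamma$; there are also infinitely many $n_z\equiv z\pmod{am}$ of color $\gamma$. By Lemma 3, $n_x=(p(n_z)-bn_y)/a$ is an integer $\equiv x\pmod m$. It tends to infinity with $n_z$, so it eventually has color $\gamma$. This gives infinitely many monochromatic solutions, a contradiction. The case $y\in F_\gamma$ is the same with $(a,x)$ and $(b,y)$ interchanged. So $x,y$ lie neither in $F_\gamma$ nor in $F_{\bar\gamma}$. $\blacksquare$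

## 5. Shifts across a color change: no triple of three mixed points

Suppose $(\omega,\xi,\eta)\in T$ consists of mixed points. We look for a contradiction. Because $\omega$ is mixed, there are neighboring integers $z$ (red) and $z'$ (blue) in the class of $\omega$. If $y$ is red, then $x=(p(z)-by)/a$ must be blue, and then $y+h$ with $h=(p(z')-p(z))/b$ must be red, because $ax+b(y+h)=p(z')$. So red propagates along shifts by $h$. *This is where two colors are used: "not red" means "blue".* If we have shifts of both signs, Lemma 5 lets us walk from a red $y_0$ to a blue $y_1$. If all shifts are positive, we must reach one specific target, $y_0+r/b$ with $r=p(z)-ax_0-by_0$, and for this $r$ must be a sum of available differences $p(z')-p(z)$.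

That is a coin problem with a size constraint. For $d=1$ it is trivial: the differences are multiples of the smallest one. For $d\ge2$ it is not. For $p=z^2$ and $a=b=1$ the first two differences at $z=n$ are $2n+1$ and $4n+4$. They are coprime, and the largest integer that is not a nonnegative combination of them is $(2n+1)(4n+4)-(2n+1)-(4n+4)=8n^2+6n-1$, which exceeds $n^2$, whereas $r<n^2$. So two differences need not suffice. The next lemma says that a bounded number of differences does suffice.

**Lemma 7.** Let $M=ab$. There are integers $K\ge2$ and $n_0$, depending only on $a,b,p$, such that with $\tau=dK+1$ the following holds for all $n\ge n_0$. Put $q(t)=p(n+tM)$, $h_v=q(v)-q(0)$ for $1\le v\le\tau$, and $g=\gcd(h_1,\dots,h_\tau)$. Then every integer $r\ge\frac c2n^d$ with $g\mid r$ is a nonnegative integer combination of $h_1,\dots,h_\tau$. Moreover $g\mid D^*$, where $D^*=c\,d!\,M^d$.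

*Proof.* The plan is to divide $r$ greedily by finite differences of orders $1,2,\dots,d$, which have sizes $n^{d-1},n^{d-2},\dots,1$. Higher differences involve the $h_v$ with negative signs, so we first set aside a reserve containing many copies of each $h_v$ concerned. The reserve must cost less than $r$. Differences with the long step $K$ make the quotients, hence the reserve, small.

**Step 1: the differences.** For $1\le j\le d$ and $s\in\{1,K\}$ let
$$D_j(s)=\sum_{i=0}^j(-1)^{j-i}\binom ji\,q(1+is)=\sum_{i=0}^j(-1)^{j-i}\binom ji\,h_{1+is}.$$
The two sums agree since the coefficients add up to $0$. The indices $1+is$ are at most $\tau$. By the mean value theorem for differences, $D_j(s)=(sM)^jp^{(j)}(\vartheta)$ for some $\vartheta\in[n,n+\tau M]$. So for fixed $K$, as $n\to\infty$,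
$$D_j(s)\sim c\,\frac{d!}{(d-j)!}(sM)^jn^{d-j},\qquad h_1\sim cdMn^{d-1}.\tag{4}$$
Also $D_d(1)=D^*$ exactly. It is an integer combination of the $h_v$, so $g\mid D^*$. For $n$ large all $h_v$ and all $D_j(s)$ are positive and $h_v$ increases with $v$. Let $S=\{1+i,\,1+iK:0\le i\le d\}$, so $|S|\le2d+2$, $1\in S$ and $S\subset[1,\tau]$.

**Step 2: fixing the residue and setting aside a reserve.** Since $g\mid r$ and the $h_v$ generate $g\mathbb Z/D^*\mathbb Z$, we may choose $0\le m_v<D^*$ with $\sum_{v\le\tau}m_vh_v\equiv r\pmod{D^*}$. Let $E$ be a positive multiple of $D^*$, to be fixed in Step 4, and put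
$$r_1=r-\sum_{v\le\tau}m_vh_v-E\sum_{v\in S}h_v .$$
Then $D^*\mid r_1$. Assume for now $r_1\ge0$; this is Step 5.

**Step 3: successive division.** Write $r_1=c_1D^*h_1+\rho_1$ with $0\le\rho_1<D^*h_1$. For $j=2,\dots,d$ write
$$\rho_{j-1}=c_j'D^*D_j(K)+\rho_j',\quad 0\le\rho_j'<D^*D_j(K);\qquad \rho_j'=c_jD^*D_j(1)+\rho_j,\quad 0\le\rho_j<D^*D_j(1).$$
All the numbers subtracted are multiples of $D^*$, so $D^*\mid\rho_d$, and $0\le\rho_d<(D^*)^2$ (for $d=1$ note that $h_1=cM=D^*$). So $\rho_d=c_*D_d(1)$ with $0\le c_*<D^*$.

**Step 4: the quotients are small, so the reserve pays for the signs.** By (4), for $n$ large in terms of $K$,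
$$c_2'\le\frac{h_1}{D_2(K)}\le\frac{2n}{K^2},\qquad c_j'\le\frac{D_{j-1}(1)}{D_j(K)}\le\frac{2n}{K^2}\ (j\ge3),\qquad c_j\le\frac{D_j(K)}{D_j(1)}\le2K^d\le\frac n{K^2}\ (j\ge2).$$
Indeed the first ratio is asymptotic to $n/((d-1)K^2M)$, the second to $n/((d-j+1)K^jM)$, and the third tends to $K^j$. Now
$$r=\sum_vm_vh_v+E\sum_{v\in S}h_v+c_1D^*h_1+\sum_{j=2}^d\bigl(c_j'D^*D_j(K)+c_jD^*D_j(1)\bigr)+c_*D_d(1).$$
Expand the $D_j(\cdot)$ in the $h_v$, $v\in S$. There are at most $2d$ terms of this kind. In each $D_j(\cdot)$ a given $h_v$ has coefficient at most $2^d$ in absolute value, and each multiplier is at most $D^*\cdot2n/K^2$ for $n$ large. So these terms change the coefficient of a given $h_v$ by at most $Cn/K^2$ in absolute value, with $C=4d\,2^dD^*$. Let $E$ be the least multiple of $D^*$ with $E\ge Cn/K^2$; then $E\le2Cn/K^2$ for $n$ large. With this $E$ all coefficients are nonnegative.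

**Step 5: the reserve is affordable.** For $n$ large, the mean value theorem gives $h_\tau\le2\tau Mcd\,n^{d-1}\le4d^2KMc\,n^{d-1}$, since $\tau\le2dK$. Hence
$$E\sum_{v\in S}h_v\le\frac{2Cn}{K^2}(2d+2)\cdot4d^2KMc\,n^{d-1}=\frac{C'}K\,n^d,$$
with $C'$ independent of $K$. Choose $K\ge2$ with $C'/K\le c/4$. Since $\sum m_vh_v=O_K(n^{d-1})$, we get $r_1\ge\frac c2n^d-\frac c4n^d-O_K(n^{d-1})\ge0$ for $n$ large. $\blacksquare$

**Lemma 8.** No $(\omega,\xi,\eta)\in T$ has $\omega,\xi,\eta\in\Omega$.

*Proof.* Suppose there is one. Take $M,K,\tau,D^*$ from Lemma 7; note $M\mid D^*$.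

**Step 1: choosing integers.** By (3), fix positive integers $x_0\equiv\xi$ red, $y_0\equiv\eta$ red and $y_1\equiv\eta$ blue, all modulo $D^*$. The class of $\omega$ modulo $M$ contains infinitely many red and infinitely many blue integers, so there are arbitrarily large $z^*\equiv\omega\pmod M$ with $z^*$ red and $z^*+M$ blue. Take such a $z^*\ge Z_0$, large enough for all the estimates below. Put $q(t)=p(z^*+tM)$ and $W=\{z^*+tM:0\le t\le\tau\}$.

**Step 2: the shift principle.** *Let $z,z'\in W$, $z$ red, $z'$ blue, and $h=(p(z')-p(z))/b$. Let $y\ge1$ be red with $y\equiv\eta\pmod a$, $by<p(z)$ and $y+h\ge1$. Then $y+h$ is red and $\equiv\eta\pmod a$.* First, $ab=M$ divides $p(z')-p(z)$, so $h$ is an integer divisible by $a$. Next, $by\equiv b\eta=p(\omega)-a\xi\equiv p(z)\pmod a$, so $x=(p(z)-by)/a$ is a positive integer. As $z,y$ are red and $z\ge Z_0$, $x$ is blue. Finally $ax+b(y+h)=p(z')$ with $x,z'$ blue and $z'\ge Z_0$, so $y+h$ is red.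

**Step 3: the case where $z^*+tM$ is blue and $z^*+(t+1)M$ is red for some $1\le t<\tau$.** Here we have shifts of both signs. Let $H$ be the set of all $h$ as in Step 2, over all pairs of a red $z$ and a blue $z'$ in $W$. It contains a positive element (from $z^*,\,z^*+M$) and a negative one (from $z=z^*+(t+1)M$, $z'=z^*+tM$). Let $g'$ be the gcd of all $bh$, $h\in H$. Both colors occur in $W$, so all $p(z)$ with $z\in W$ are congruent modulo $g'$. The $d$-th difference of $q$ at $0$ uses $q(0),\dots,q(d)$, and $d\le\tau$; so $g'\mid c\,d!\,M^d=D^*$. By Lemma 4 the semigroup generated by $H$ is $(g'/b)\mathbb Z$. It contains $y_1-y_0$, because $D^*\mid y_1-y_0$.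

Let $Y=p(z^*)/(2b)$. For $z^*$ large, $y_0,y_1\le Y/4$, and $|h|=O((z^*)^{d-1})$ with a constant depending only on $a,b,p,\tau$, so $|h|\le Y/4$ for $h\in H$. If $1\le y\le Y$ then $by<p(z^*)\le p(z)$ for all $z\in W$. So Lemma 5 lets us go from $y_0$ to $y_1$ by shifts in $H$ inside $[1,Y]$, and the shift principle applies at each step. Hence $y_1$ is red, a contradiction.

**Step 4: the other case.** Since $z^*+M$ is blue and no change from blue to red follows, $z^*+tM$ is blue for all $1\le t\le\tau$. Let $n=z^*$, let $h_v,g$ be as in Lemma 7, and let $r=p(z^*)-ax_0-by_0$, so that $r\ge\frac c2(z^*)^d$ for $z^*$ large.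

We check that $g\mid r$. Since $q(v)\equiv q(0)\pmod g$ for $0\le v\le\tau$ and $\tau\ge d$, the differences $\Delta^jq(0)$, $1\le j\le d$, are divisible by $g$. So $q(t)=\sum_{j=0}^d\binom tj\Delta^jq(0)\equiv q(0)\pmod g$ for all integers $t\ge0$. Since $\omega\in z^*+M\hat{\mathbb Z}$ is a limit of integers $z^*+tM$ with $t\ge0$, continuity gives $p(\omega)\equiv p(z^*)\pmod g$. As $g\mid D^*$, we get $r\equiv p(\omega)-a\xi-b\eta=0\pmod g$.

By Lemma 7, $r$ is a sum of numbers $h_v$. Start at $y_0$ and apply the shift principle with $z=z^*$, $z'=z^*+vM$, that is, with the shifts $h_v/b>0$. All values $y$ on the way satisfy $by\le by_0+r=p(z^*)-ax_0<p(z^*)$, so every step is allowed. Hence $y=y_0+r/b=(p(z^*)-ax_0)/b$ is red. Then $(x_0,y,z^*)$ is a red solution with $z^*\ge Z_0$, a contradiction. $\blacksquare$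

**Corollary 9.** If $(z,x,y)\in T$ and $z\in\Omega$, then one of $x,y$ lies in $F_{\mathrm R}$ and the other in $F_{\mathrm B}$.

*Proof.* If for some $\gamma$ neither $x$ nor $y$ is in $F_{\bar\gamma}$, then Lemma 6 gives $x,y\in\Omega$, contradicting Lemma 8. So $\{x,y\}$ meets both $F_{\mathrm R}$ and $F_{\mathrm B}$, which are disjoint. $\blacksquare$

*The case $a=1$ or $b=1$.* Suppose $a=1$ and $\omega\in\Omega$. Then $(\omega,\,p(\omega)-b\omega,\,\omega)\in T$ has mixed first and third coordinates, against Corollary 9. So $\Omega=\emptyset$ (similarly for $b=1$), and $\hat{\mathbb Z}=F_{\mathrm R}\sqcup F_{\mathrm B}$. Coloring each point by the set that contains it is continuous, hence depends only on residues modulo some $L$. By Lemma 6 no triple of $T$ is monochromatic, because such a triple would have $x,y\in\Omega=\emptyset$. This gives (iii) at once in that case. When $a,b\ge2$ mixed points may exist, and we must choose colors for them.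

## 6. A clopen neighborhood of the mixed points

Now we enlarge $\Omega$ slightly to a union of residue classes, so that only finitely many choices remain.

**Lemma 10.** There is a clopen $V\supseteq\Omega$ such that if $(z,x,y)\in T$ and $z\in V$, then one of $x,y$ is in $F_{\mathrm R}\setminus V$ and the other in $F_{\mathrm B}\setminus V$.

*Proof.* The sets $V_n=\Omega+n!\hat{\mathbb Z}$ are clopen, being finite unions of cosets, and they decrease to $\Omega$, because $\Omega$ is closed. So a compact set disjoint from $\Omega$ is disjoint from some $V_n$. Let $O$ be the set of triples in $T$ with $x,y$ in $F_{\mathrm R},F_{\mathrm B}$ in some order; it is open in $T$. By Corollary 9 the $z$-projection of the compact set $T\setminus O$ misses $\Omega$, hence misses some $V_n$. So $\{(z,x,y)\in T:z\in V_n\}\subset O$, and the $x$- and $y$-projections of this compact set are compact subsets of $F_{\mathrm R}\cup F_{\mathrm B}$. Hence they miss some $V_{n'}$ with $n'\ge n$. Take $V=V_{n'}\subset V_n$. $\blacksquare$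

Fix $V$. On the clopen set $\hat{\mathbb Z}\setminus V\subset F_{\mathrm R}\sqcup F_{\mathrm B}$ let $\mathrm{col}(u)=\gamma$ if $u\in F_\gamma$; this is continuous. By compactness there is $L_0$ such that membership in $V$, and $\mathrm{col}$ off $V$, depend only on residues modulo $L_0$. Put
$$Z_\gamma=\{z\notin V:\mathrm{col}(z)=\gamma\}\subset F_\gamma,$$
a clopen set.

**Goal (G).** *Find a locally constant $\psi:\hat{\mathbb Z}\to\{\mathrm R,\mathrm B\}$ with $\psi=\mathrm{col}$ off $V$ such that no $(z,x,y)\in T$ with $z\in Z_\gamma$ has $\psi(x)=\psi(y)=\gamma$ (for $\gamma=\mathrm R,\mathrm B$).*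

**(G) implies (iii) and (iv).** No triple of $T$ is $\psi$-monochromatic: for $z\notin V$ by (G), and for $z\in V$ because $x,y\notin V$ have different colors by Lemma 10. Now $\psi$ depends only on residues modulo some $L$, and all integer solutions lie in $T$, so $\psi$ restricted to $\mathbb Z^+$ gives (iii). For (iv) take $m=g_0L$ and let $A,A'$ be the sets of residues modulo $m$ of $\psi$-color red and blue. Suppose integers $x,y,z$ have the same $\psi$-color and $p(z)-ax-by=g_0Ls$ with $s\in\mathbb Z$. Write $g_0=a\lambda+b\lambda'$. Then $a(x+L\lambda s)+b(y+L\lambda's)=p(z)$, and this triple of $T$ is $\psi$-monochromatic, a contradiction.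

It remains to prove (G).

## 7. Implication paths and loops of weight one

The constraints in (G) have the form "$x$ and $y$ are not both $\gamma$", that is, "if $x$ is $\gamma$ then $y$ is $\bar\gamma$". We study chains of such implications.

**Definition.** There is a *$\gamma$-edge* between $x,y\in\hat{\mathbb Z}$ if $(z,x,y)\in T$ or $(z,y,x)\in T$ for some $z\in Z_\gamma$. A *literal* is a pair $(x,\gamma)$. Write $(x,\gamma)\to(y,\bar\gamma)$ if there is a $\gamma$-edge between $x$ and $y$. An *exact path* is a finite sequence of such steps, each with a chosen realization $\alpha x+\beta y=p(z)$, where $(\alpha,\beta)\in\{(a,b),(b,a)\}$ and $z\in Z_\gamma$. The step then has *weight* $-\alpha/\beta$, and the weight of a path is the product of the weights of its steps.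

For example, take $x+y=2z+1$ with odd numbers red and even numbers blue, so that $V=\Omega=\emptyset$ is allowed. Then $(0,\mathrm R)\to(3,\mathrm B)\to(2,\mathrm R)$ is an exact path: $0+3=2\cdot1+1$ with $z=1$ red, and $3+2=2\cdot2+1$ with $z=2$ blue. Its weight is $(-1)(-1)=1$.

If $(x,\gamma)\to(y,\bar\gamma)$ then also $(y,\gamma)\to(x,\bar\gamma)$ with the same $z$; this is the contrapositive implication. So a path $\mathcal W$ from $(x,\gamma)$ to $(y,\delta)$ has a reverse $\mathcal W^{-1}$ from $(y,\bar\delta)$ to $(x,\bar\gamma)$, of weight $\mathrm{wt}(\mathcal W)^{-1}$. If a path has points $x_0,\dots,x_k$ and $\alpha_ix_{i-1}+\beta_ix_i=p(z_i)$, then solving successively for $x_i$ gives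
$$x_k=\kappa x_0+\sum_{i=1}^k\mu_ip(z_i),\qquad \kappa=\prod_{i=1}^k\Bigl(-\frac{\alpha_i}{\beta_i}\Bigr),\qquad \mu_i=\frac1{\beta_i}\prod_{l>i}\Bigl(-\frac{\alpha_l}{\beta_l}\Bigr),\tag{5}$$
where $\kappa$ is the weight, and $(ab)^k\kappa,\ (ab)^k\mu_i$ are nonzero integers.

The implications are respected by the coloring that we fixed:

**Lemma 11.** If there is an exact path from $(x,\gamma)$ to $(y,\delta)$ and $x\notin F_{\bar\gamma}$, then $y\notin F_{\bar\delta}$.

*Proof.* It suffices to treat one step $(x,\gamma)\to(y,\bar\gamma)$ with $\alpha x+\beta y=p(z)$, $z\in Z_\gamma\subset F_\gamma$. Given $m$, fix $n_x\equiv x\pmod{\beta m}$ of color $\gamma$. For a suitable $m'$, all large $n_z\equiv z\pmod{\beta mm'}$ have color $\gamma$. By Lemma 3, $n_y=(p(n_z)-\alpha n_x)/\beta\equiv y\pmod m$; it tends to infinity with $n_z$, and it has color $\bar\gamma$ once $n_z\ge Z_0$. So for every $m$ the class of $y$ modulo $m$ contains infinitely many integers of color $\bar\gamma$, that is, $y\notin F_\gamma$. $\blacksquare$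

Now suppose a path returns from $(x,\mathrm R)$ to $(x,\mathrm R)$. Follow it with integers: a red $n_0$ in the class of $x$ produces a red $n_k=\kappa n_0+G$, where $G$ depends only on the integers chosen near $z_1,\dots,z_k$. If $\kappa=1$ this is a translation, and we can hope to walk through the whole class, as in Section 5. If $\kappa\ne1$ it is not a translation, and this argument gives nothing. So we first treat weight $1$.

**Lemma 12 (loops).** If there is an exact closed path of weight $1$ and even length $k\ge2$ from $(x,\mathrm R)$ to $(x,\mathrm R)$, then $x\notin\Omega$.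

*Proof.* Let the path be $x=x_0,\dots,x_k=x$ with colors $c_0=\mathrm R,c_1=\mathrm B,\dots,c_k=\mathrm R$ and $\alpha_ix_{i-1}+\beta_ix_i=p(z_i)$, $z_i\in Z_{c_{i-1}}$.

**Step 1: lifting the loop to integers.** Let $Q$ be a multiple of $(ab)^k$ such that for every $i$ all large integers $\equiv z_i\pmod Q$ have color $c_{i-1}$, and put $Q_1=(ab)^kQ$. For integers $n_0\equiv x\pmod Q$ and $N_i\equiv z_i\pmod{Q_1}$ define $n_i=(p(N_i)-\alpha_in_{i-1})/\beta_i$. From
$$n_i-x_i=\frac{p(N_i)-p(z_i)-\alpha_i(n_{i-1}-x_{i-1})}{\beta_i}$$
we get inductively $n_i-x_i\in\frac{Q}{\beta_1\cdots\beta_i}\hat{\mathbb Z}\subset\hat{\mathbb Z}$. So $n_i\in\hat{\mathbb Z}$. Inductively $n_i\in\mathbb Z$: the integer $p(N_i)-\alpha_in_{i-1}=\beta_in_i$ lies in $\beta_i\hat{\mathbb Z}\cap\mathbb Z=\beta_i\mathbb Z$.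

**Step 2: the loop acts as a translation that preserves the class of $x$.** The recursion (5) holds for the $n_i,N_i$ as well, and $\kappa=1$, so $n_k=n_0+G$ with $G=\sum_i\mu_ip(N_i)$. Likewise $\sum_i\mu_ip(z_i)=x_k-x_0=0$. Hence the integer $(ab)^kG=\sum_i(ab)^k\mu_i\bigl(p(N_i)-p(z_i)\bigr)$ lies in $Q_1\hat{\mathbb Z}=(ab)^kQ\hat{\mathbb Z}$. So $G\in Q\mathbb Z$ and $n_k\equiv x\pmod Q$.

**Step 3: it preserves red.** If all $n_i\ge1$, all $N_i$ are large and $n_0$ is red, then successively $n_i$ has color $c_i$: both $N_i$ and $n_{i-1}$ have color $c_{i-1}$, and $N_i\ge Z_0$. So $n_k=n_0+G$ is red.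

**Step 4: choosing the $N_i$ so that the intermediate $n_i$ are positive and $G$ is small.** Put $v_0=v_k=0$, $v_i=1$ for $0<i<k$, and define $\nu_i>0$ by $c\nu_i^d=\alpha_iv_{i-1}+\beta_iv_i$; the right side is positive since $k\ge2$. By the same recursion, $\sum_i\mu_ic\nu_i^d=v_k-v_0=0$. For large $N$ let $N_i^0\equiv z_i\pmod{Q_1}$ be an integer with $|N_i^0-\nu_iN|\le Q_1$, and consider $N_i=N_i^0+Q_1t_i$ with integers $|t_i|\le\tau'$. Then $p(N_i)=c\nu_i^dN^d+O(N^{d-1})$. Subtract $\beta_iv_iN^d=c\nu_i^dN^d-\alpha_iv_{i-1}N^d$ from $\beta_in_i=p(N_i)-\alpha_in_{i-1}$, and use $G=\sum_i\mu_i(p(N_i)-c\nu_i^dN^d)$. With a constant $C=C(\tau')$, for all $n_0\ge1$,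
$$|n_i-v_iN^d|\le C(n_0+N^{d-1}),\qquad |G|\le CN^{d-1}.\tag{6}$$
For $t_1=\dots=t_k=0$ we write $G(N^0)$ for the value of $G$; here $|G(N^0)|\le C_0N^{d-1}$ with $C_0$ independent of $\tau'$.

**Step 5: translations of both signs, generating a fixed subgroup.** Note $\mu_k=1/\beta_k$. Taking $t_i=0$ for $i<k$ and $t_k=\pm\tau'$ changes $G$ from $G(N^0)$ by $\frac1{\beta_k}\bigl(p(N_k^0\pm\tau'Q_1)-p(N_k^0)\bigr)$. This has sign $\pm$ and, for $N$ large, absolute value at least $\frac1{2\beta_k}\tau'Q_1cd\,\nu_k^{d-1}N^{d-1}$. Fix $\tau'\ge d$ so large that this exceeds $C_0N^{d-1}$. Then the finite set $\mathcal G_N$ of values of $G$ (over all $|t_i|\le\tau'$) contains positive and negative elements. Taking $t_k=0,\dots,d$ and $t_i=0$ for $i<k$, the $d$-th difference shows that the group generated by $\mathcal G_N$ contains $D=\frac1{\beta_k}c\,d!\,Q_1^d$. This is a positive integer, as a combination of integers, and it does not depend on $N$. By Lemma 4 the semigroup generated by $\mathcal G_N$ contains $D\mathbb Z$.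

**Step 6: walking through the class.** Choose $\epsilon>0$ with $C\epsilon\le\frac14$. By (6), for $N$ large and $n_0\in[1,\epsilon N^d]$ we have $n_i\ge\frac34N^d-CN^{d-1}\ge1$ for $0<i<k$. So if $n_0\equiv x\pmod Q$ is red, $n_0\in[1,\epsilon N^d]$, $G\in\mathcal G_N$ and $n_0+G\ge1$, then $n_0+G$ is red and $\equiv x\pmod Q$. Let $n,n'\equiv x\pmod{QD}$ be any positive integers. Then $n'-n\in D\mathbb Z$ is a finite sum of elements of $\mathcal G_N$. For $N$ large, $n,n'\le\epsilon N^d/4$, and $|G|\le\epsilon N^d/4$ on $\mathcal G_N$. By Lemma 5 with $Y=\epsilon N^d$, if $n$ is red then so is $n'$. So the positive integers $\equiv x\pmod{QD}$ all have one color, and $x\notin\Omega$. $\blacksquare$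

## 8. From paths of residue classes to exact paths

We want $\psi$ to depend on a modulus $L$, so the constraints will link residue classes: $j$ and $j'$ are linked if *some* points of them are. A path of classes does not have to come from an exact path, since within each class the arriving point and the departing point may differ. This section repairs that: for short paths by a limit argument (Lemma 14), and for long paths by showing that the endpoints can be moved freely (Lemma 13).

**Hensel's lemma** is used in this form: if $f\in\mathbb Z_q[u]$, $u_0\in\mathbb Z_q$ and $|f(u_0)|<|f'(u_0)|^2$, then $f$ has a root $u\in\mathbb Z_q$ with $|u-u_0|\le|f(u_0)/f'(u_0)|$.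

**Lemma 13 (openness).** There are $k_0\ge1$ and a multiple $L_1$ of $L_0$ such that: if $x_0,\dots,x_k$ are the points of an exact path with $k_0\le k<2k_0$, and $x_0'\equiv x_0$, $x_k'\equiv x_k\pmod{L_1}$, then there is an exact path of length $k$ with the same colors from $x_0'$ to $x_k'$.

*Proof.* By (5) we must solve $\sum\mu_ip(z_i')=x_k'-\kappa x_0'$ with $z_i'$ close to $z_i$, prime by prime. Let $\Pi$ be the finite set of primes $q$ with $q\mid abcL_0$ or $q\le2d$.

**Step 1: a local claim at the primes of $\Pi$.** *For each $q\in\Pi$ there is $K_q$ such that for $k\ge K_q$, all nonzero $\mu_1,\dots,\mu_k\in\mathbb Q_q$, all $\mathbf z\in\mathbb Z_q^k$ and $s\ge0$, the set $\{\sum\mu_ip(z_i'):z_i'\in z_i+q^s\mathbb Z_q\}$ contains a neighborhood of $\sum\mu_ip(z_i)$.*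

If $p'(z_i)\ne0$ for some $i$, apply Hensel's lemma to $p(u)-v$ at $u_0=z_i$, with $v$ close to $p(z_i)$: the root $u$ satisfies $|u-z_i|\le|p(z_i)-v|/|p'(z_i)|$, which is small. So moving $z_i'$ alone suffices, for any $k\ge1$. This covers $d=1$, where we take $K_q=1$.

Otherwise $d\ge2$ and all $z_i$ are among the at most $d-1$ zeros of $p'$. So at least $k/(d-1)$ of them, with index set $I$, equal the same $\zeta$. Write
$$p(\zeta+t)-p(\zeta)=\theta t^e(1+tw(t)),\qquad\theta\ne0,\ 2\le e\le d,\ w\in\mathbb Q_q[t].$$
We show that near $\zeta$ the increments of $p$ include $\theta$ times all small $e$-th powers. For $\sigma\in\mathbb Z_q\setminus\{0\}$ small, $\Phi(u)=u^e(1+\sigma u\,w(\sigma u))-1$ lies in $\mathbb Z_q[u]$, $\Phi(1)=\sigma w(\sigma)$, and $|\Phi'(1)|=|e|$, because the coefficients of $\sigma u\,w(\sigma u)$ tend to $0$ with $\sigma$. So if $|\sigma|$ is small enough, $|\Phi(1)|<|\Phi'(1)|^2$ and $\Phi$ has a root $u\in\mathbb Z_q$. With $t=\sigma u$ we get $p(\zeta+t)-p(\zeta)=\theta\sigma^e$. Hence for some $s'$ the values $p(\zeta+t)-p(\zeta)$, $t\in q^s\mathbb Z_q$, include all $\theta\sigma^e$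 with $\sigma\in q^{s'}\mathbb Z_q$ (for $\sigma=0$ take $t=0$).

Let $h_{q,e}=|\mathbb Q_q^*/(\mathbb Q_q^*)^e|$. It is finite: $\mathbb Q_q^*=q^{\mathbb Z}\times\mathbb Z_q^*$, and by Hensel's lemma all units $\equiv1$ modulo $q^{2v_q(e)+1}$ are $e$-th powers. At least $|I|/h_{q,e}$ of the $\mu_i$, $i\in I$, have the form $\mu\rho_i^e$ with a common $\mu\in\mathbb Q_q^*$ and $\rho_i\in\mathbb Q_q^*$. Keeping the other variables fixed and absorbing $\rho_i$ into $\sigma_i$, the set in the claim contains
$$\sum\mu_ip(z_i)+\mu\theta\Bigl\{\sum\sigma_i^e:\sigma_i\in q^{s''}\mathbb Z_q\Bigr\}$$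
for some $s''\ge0$, the inner sum being over these indices.

Suppose there are at least $q^\nu$ summands, where $\nu=2v_q(e)+1$. By Hensel's lemma at $1$, $y^e=1-q^\nu$ has a solution $y\in\mathbb Z_q$ with $|y-1|<1$. So $y$ is a unit and $y^e+(q^\nu-1)\cdot1^e=0$. Applying Hensel's lemma at $y$, varying $y$ only, we see that sums of $q^\nu$ $e$-th powers of elements of $\mathbb Z_q$ cover $q^{\nu'}\mathbb Z_q$ for some $\nu'$. Put $0$ in any further summands and scale by $q^{s''}$: then $\{\sum\sigma_i^e\}\supseteq q^{es''+\nu'}\mathbb Z_q$. So for $d\ge2$ the claim holds with $K_q=(d-1)\max_{2\le e\le d}h_{q,e}\,q^{2v_q(e)+1}$.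

**Step 2: the equation to be solved.** Put $k_0=\max(2d+1,\max_{q\in\Pi}K_q)$. Consider an exact path of length $k$, $k_0\le k<2k_0$, with $\alpha_ix_{i-1}+\beta_ix_i=p(z_i)$. There are finitely many patterns of orientations $(\alpha_i,\beta_i)_i$, and $\kappa,\mu_i$ in (5) depend only on the pattern. We look for $z_i'\equiv z_i\pmod{L_0}$, so that $z_i'$ lies in the same $Z_\gamma$ as $z_i$, such that the points defined from $x_0'$ by $x_i'=(p(z_i')-\alpha_ix_{i-1}')/\beta_i$ lie in $\hat{\mathbb Z}$ and the last one is the prescribed $x_k'$, that is,
$$\sum\mu_ip(z_i')=x_k'-\kappa x_0'.\tag{7}$$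
Since $\hat{\mathbb Z}=\prod_q\mathbb Z_q$, this can be done in each $\mathbb Z_q$ separately.

**Step 3: primes $q\in\Pi$.** Let $s=\max\{v_q(L_0),v_q((ab)^{2k_0})\}$ and $f(\mathbf z)=\sum\mu_ip(z_i)$. For each pattern, Step 1 gives for each $\mathbf z\in\mathbb Z_q^k$ some $r(\mathbf z)$ such that the image of $\mathbf z+q^s\mathbb Z_q^k$ under $f$ contains $f(\mathbf z)+q^{r(\mathbf z)}\mathbb Z_q$. If $\mathbf z'\equiv\mathbf z\pmod{q^s}$ is so close to $\mathbf z$ that $f(\mathbf z')\in f(\mathbf z)+q^{r(\mathbf z)}\mathbb Z_q$, the same $r(\mathbf z)$ works for $\mathbf z'$. By compactness there is a uniform $r\ge0$, and we take one valid for all patterns and all $k\in[k_0,2k_0)$. Let $l_q=\max(s,r)+v_q((ab)^{2k_0})$. If $x_0'\equiv x_0$ and $x_k'\equiv x_k\pmod{q^{l_q}}$, then $(x_k'-\kappa x_0')-(x_k-\kappa x_0)\in q^r\mathbb Z_q$, since $(ab)^k\kappa\in\mathbb Z$. As $x_k-\kappa x_0=f(\mathbf z)$, there are $z_i'\equiv z_i\pmod{q^s}$ with (7). Inductively $x_i'-x_i\in\frac{q^s}{\beta_1\cdots\beta_i}\mathbb Z_q\subset\mathbb Z_q$, so $x_i'\in\mathbb Z_q$.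

**Step 4: primes $q\notin\Pi$.** Here $\alpha_i,\beta_i,\mu_i,\kappa$ are units in $\mathbb Z_q$, so the $x_i'$ are automatically in $\mathbb Z_q$, and the $z_i'\in\mathbb Z_q$ are unrestricted since $q\nmid L_0$. Modulo $q$ the polynomial $p$ has degree $d$, and $p'$ has degree $d-1<q$. Choose a residue $\zeta_1$ with $p'(\zeta_1)\not\equiv0$, to be used for $z_1'$. Each value of $p$ on $\mathbb F_q$ is taken at most $d$ times, so $|p(\mathbb F_q)|\ge q/d$, and $|p(\mathbb F_q)|-1\ge q/(2d)$ since $q\ge2d$. By the Cauchy–Davenport theorem the sum of the $k-1\ge2d$ sets $\mu_ip(\mathbb F_q)$, $i\ge2$, has at least $\min\bigl(q,\,1+2d\cdot\frac q{2d}\bigr)=q$ elements, so it is $\mathbb F_q$. Hence (7) is solvable modulo $q$ with $z_1'\equiv\zeta_1$. Lift $z_2',\dots,z_k'$ arbitrarily to $\mathbb Z_q$; Hensel's lemma in $z_1'$ then gives a solution in $\mathbb Z_q$.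

So $L_1=L_0\prod_{q\in\Pi}q^{l_q}$ has the required property. $\blacksquare$

**Definition.** For $L_0\mid L$ and classes $j,j'$ modulo $L$ (cosets of $L\hat{\mathbb Z}$) write $(j,\gamma)\to_L(j',\bar\gamma)$ if there is a $\gamma$-edge between some $x\in j$ and some $y\in j'$. A *pure $L$-path* is a path of such steps.

**Lemma 14.** For each $k\ge1$ there is a multiple $L^*(k)$ of $L_1$ such that for every multiple $L$ of $L^*(k)$ and every pure $L$-path $j_0,\dots,j_k$ there is an exact path $x_0,\dots,x_k$ with the same colors such that $x_i$ is congruent modulo $L_1$ to the elements of $j_i$.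

*Proof.* If $L'\mid L$, a pure $L$-path induces a pure $L'$-path. So if the lemma fails, then for every $n$ there is a counterexample path with $L=n!L_1$: a counterexample for some multiple of $n!L_1$ induces one. Choose such counterexamples, with edges between $u_{i-1}'\in j_{i-1}$ and $u_i\in j_i$ ($1\le i\le k$), realized by $z_i\in Z_{c_{i-1}}$, where $c_0,\dots,c_k$ are the colors. By compactness of $T$ and of the $Z_\gamma$, pass to a convergent subsequence with constant orientations and colors. For $0<i<k$ we have $u_i-u_i'\in n!L_1\hat{\mathbb Z}$, so $u_i$ and $u_i'$ have the same limit, and the limit is an exact path. For large $n$ in the subsequence its points are congruent modulo $L_1$ to the elements of the $j_i$, a contradiction. $\blacksquare$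

From now on fix $L$, a multiple of $L^*(k)$ for all $1\le k<2k_0$. So $L_0\mid L_1\mid L$.

**Lemma 15.** If a pure $L$-path from $(j,\gamma)$ to $(j',\delta)$ has length at least $k_0$, then for all $u\in j$, $u'\in j'$ there is an exact path from $(u,\gamma)$ to $(u',\delta)$.

*Proof.* Split the path into segments of lengths in $[k_0,2k_0)$ and choose arbitrary points of the classes at the cut nodes, with $u,u'$ at the ends. On each segment Lemma 14 gives an exact path whose endpoints are congruent modulo $L_1$ to the two chosen points. Lemma 13 moves its endpoints to those points and keeps the colors. Join the segments. $\blacksquare$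

## 9. A 2-SAT instance, and a commutator of loops

We look for $\psi$ constant on classes modulo $L$. This is a finite satisfiability problem with a Boolean variable "$j$ is red" for each class $j$ modulo $L$. Its clauses are: not both $j,j'$ have color $\gamma$, whenever $(j,\gamma)\to_L(j',\bar\gamma)$ (possibly $j=j'$); and the unit clauses "$j$ has color $\mathrm{col}(j)$" for $j\subset\hat{\mathbb Z}\setminus V$. Each class is contained in $V$ or disjoint from $V$, because $L_0\mid L$.

The implication graph on the literals $(j,\gamma)$ has the arrows $\to_L$ and, for $j\cap V=\emptyset$, the *unit arrows* $(j,\overline{\mathrm{col}(j)})\to(j,\mathrm{col}(j))$. The negation of $\ell=(j,\gamma)$ is $\neg\ell=(j,\bar\gamma)$. With each arrow $\ell\to\ell'$ the graph contains $\neg\ell'\to\neg\ell$: edges are symmetric, and unit arrows are their own contrapositives.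

**Lemma 16.** If no class $j$ admits both a directed path from $(j,\mathrm R)$ to $(j,\mathrm B)$ and one from $(j,\mathrm B)$ to $(j,\mathrm R)$, the instance is satisfiable.

*Proof.* As long as some class is unassigned, choose for it a literal $\ell$ from which $\neg\ell$ is not reachable, and make true all literals reachable from $\ell$, including $\ell$. At every stage the set of true literals is closed under reachability. The step is consistent. If $\ell_1$ and $\neg\ell_1$ were both reachable from $\ell$, then by contraposition $\neg\ell$ would be reachable from $\ell_1$, hence from $\ell$. If a literal $\ell_1$ reachable from $\ell$ were already false, then $\neg\ell_1$ was true and $\neg\ell$ is reachable from $\neg\ell_1$; so $\neg\ell$ was true and the class of $\ell$ was already assigned, a contradiction. The final assignment is closed under all arrows, hence satisfies all clauses. $\blacksquare$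

**Proof of (G).** Suppose the instance is unsatisfiable. By Lemma 16 some class $j$ admits directed paths $P_1$ from $(j,\mathrm R)$ to $(j,\mathrm B)$ and $P_2$ from $(j,\mathrm B)$ to $(j,\mathrm R)$. Consider the closed walk $P_1P_2$.

**Case 1: it uses a unit arrow.** Then known colors contradict each other. Going from the target of a unit arrow to the source of the cyclically next unit arrow (possibly the same one), we obtain a pure $L$-path from some $(i,\mathrm{col}(i))$ to some $(i',\overline{\mathrm{col}(i')})$ with $i,i'\subset\hat{\mathbb Z}\setminus V$. Its length $k$ is at least $1$, since these literals differ. If $k<k_0$ use Lemma 14, and if $k\ge k_0$ use Lemma 15. As $L_0\mid L_1$, either way there is an exact path from $(u,\mathrm{col}(u))$ to $(u',\overline{\mathrm{col}(u')})$ with $u,u'\notin V$. Since $u\in F_{\mathrm{col}(u)}$, we have $u\notin F_{\overline{\mathrm{col}(u)}}$, and Lemma 11 gives $u'\notin F_{\mathrm{col}(u')}$. This contradicts $u'\notin V$.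

**Case 2: no unit arrow is used.** Both $P_1$ and $P_2$ have positive length. For large $n$ the pure $L$-paths $(P_1P_2)^nP_1$ and $(P_2P_1)^nP_2$ have length at least $k_0$. Pick $x\in j$. Lemma 15 gives exact paths that start and end at the same point $x$:
$$\mathcal W:(x,\mathrm R)\to\cdots\to(x,\mathrm B),\qquad \mathcal W':(x,\mathrm B)\to\cdots\to(x,\mathrm R).$$
If $x\in F_{\mathrm R}$, then $x\notin F_{\mathrm B}$, and Lemma 11 applied to $\mathcal W$ gives $x\notin F_{\mathrm R}$, which is impossible. Likewise $x\in F_{\mathrm B}$ is impossible by $\mathcal W'$. So $x\in\Omega$.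

The loop $\mathcal W\mathcal W'$ may have weight different from $1$, and then Lemma 12 does not apply to it. But reversing a path negates and exchanges its ends: $\mathcal W^{-1}$ goes from $(x,\mathrm R)$ to $(x,\mathrm B)$, and $\mathcal W'^{-1}$ goes from $(x,\mathrm B)$ to $(x,\mathrm R)$. Hence the commutator
$$\mathcal W\,\mathcal W'\,\mathcal W^{-1}\,\mathcal W'^{-1}:\quad (x,\mathrm R)\to(x,\mathrm B)\to(x,\mathrm R)\to(x,\mathrm B)\to(x,\mathrm R)$$
is an exact closed path. Its weight is $1$, and its length is positive and even, because each step changes the color. By Lemma 12, $x\notin\Omega$, a contradiction.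

So the instance is satisfiable, and a solution defines $\psi$. By the unit clauses $\psi=\mathrm{col}$ off $V$. A triple $(z,x,y)\in T$ with $z\in Z_\gamma$ is a $\gamma$-edge between $x$ and $y$, so $x,y$ do not both have color $\gamma$. This is (G). By Section 6, (iii) and (iv) follow, and Theorem 1 is proved. $\blacksquare$

## 10. Solutions in $\{1,\dots,n\}$, decidability, and fixed residues

**Corollary 17.** Equation (1) is 2-Ramsey if and only if every 2-coloring of $\mathbb Z^+$ has at least one monochromatic solution, and if and only if for some $n$ every 2-coloring of $\{1,\dots,n\}$ has one. Consequently it is decidable whether $ax+by=p(z)$ is 2-Ramsey.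

*Proof.* The first equivalence is (i)⇔(v), negated. For the second, suppose that for every $n$ some 2-coloring of $\{1,\dots,n\}$ has no monochromatic solution. These colorings form an infinite, finitely branching tree under restriction. By König's lemma it has an infinite branch, a coloring of $\mathbb Z^+$ with no monochromatic solution. The converse is clear by restriction to $\{1,\dots,n\}$. To decide, search simultaneously for an $m$ with a partition as in (iv) and for an $n$ as above. If (1) is not 2-Ramsey only the first search succeeds, and if it is 2-Ramsey only the second. $\blacksquare$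

**Corollary 18.** If $p(t)\equiv(a+b)t\pmod m$ is solvable for every $m$ (for instance, if $p(t)=(a+b)t$ has an integer root), then $ax+by=p(z)$ is 2-Ramsey.

*Proof.* A residue $t$ with $at+bt=p(t)$ in $\mathbb Z/m$ lies in $A$ or $A'$ and violates (2) for that $m$. So (iv) fails. $\blacksquare$

In particular $x+y=z^2$ is 2-Ramsey, as the first guess required, although by Proposition 2 it is not 3-Ramsey.
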